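# One ultrafilter for every sequence? Pseudocompact hyperspaces of Isbell–Mrówka spaces

## 1. The independence theorem

**Theorem A.** Consider the statement

$(*)$ For every almost disjoint family $\mathcal A$ on $\omega$: if $\exp(\Psi(\mathcal A))$ is pseudocompact, then there is $p\in\omega^*$ such that $\Psi(\mathcal A)$ is $p$-pseudocompact.

If ZFC is consistent, $(*)$ is not a theorem of ZFC. In fact $(*)$ is independent of ZFC and of ZFC+$\neg$CH:

1. If $V\models 2^{\aleph_0}\ge\aleph_2$, there is a ccc forcing extension $V[G]$ containing a MAD family $\mathcal A$ of size $\aleph_1$ such that $\exp(\Psi(\mathcal A))$, and every power of it, is pseudocompact, but $\Psi(\mathcal A)$ is not $p$-pseudocompact for any $p\in\omega^*$.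
2. $n(\omega^*)>\mathfrak c$ implies $(*)$. In particular $(*)$ follows from CH and from MA.

Whether $(*)$ is a theorem of ZFC is a question from Cesar Corral and Vinicius de O. Rodrigues, "New examples of MAD families with pseudocompact hyperspaces", arXiv:2309.03405 (2023). In plain words it asks about an exchange of quantifiers. We shall see in Lemma 3.3 that the hypothesis "$\exp(\Psi(\mathcal A))$ is pseudocompact" says: each single sequence of finite subsets of $\omega$ converges along some ultrafilter, which may depend on the sequence. The conclusion asks for one ultrafilter along which all sequences of points of $\omega$ converge at once. We pass from finite sets down to points, which is a gain, but from one sequence to all of them, which is a loss. Theorem A says that ZFC does not decide whether the gain pays for the loss.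

Forcing is understood in the usual way: generic extensions $V[G]$ of a model $V$ of ZFC, giving relative consistency results. The next section recalls all the notions and states three sharper theorems, B, C and D.

## 2. The spaces, limits along an ultrafilter, and the number $\operatorname{sp}(X)$

**Almost disjoint families.** An *almost disjoint* (AD) family is an infinite set $\mathcal A$ of infinite subsets of $\omega$ with $a\cap b$ finite for distinct $a,b\in\mathcal A$. It is *MAD* if no strictly larger family is AD; equivalently, every infinite $Z\subseteq\omega$ has infinite intersection with some $a\in\mathcal A$. We write $X\subseteq^*Y$ if $X\setminus Y$ is finite. The ideal $\mathcal I(\mathcal A)$ consists of all $Z\subseteq\omega$ with $Z\subseteq^*\bigcup\mathcal B$ for some finite (possibly empty) $\mathcal B\subseteq\mathcal A$.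

Example: the sets $a_i=\{2^i(2l+1)-1:l\in\omega\}$, $i\in\omega$, partition $\omega$ into infinite sets, so they form an AD family. It is not MAD, because $B=\{2^i-1:i\in\omega\}$ meets each $a_i$ in one point.

**The space $\Psi(\mathcal A)$.** Its underlying set is $\omega\cup\mathcal A$. Points of $\omega$ are isolated; basic neighbourhoods of $a\in\mathcal A$ are $\{a\}\cup(a\setminus F)$ with $F\subseteq a$ finite. This space is Hausdorff, because two members of $\mathcal A$ become disjoint after finitely many points are removed. The set $\omega$ is dense, finite subsets of $\omega$ are clopen, and each basic set $\{a\}\cup(a\setminus F)$ is clopen, since another $b\in\mathcal A$ has the neighbourhood $\{b\}\cup(b\setminus a)$. So $\Psi(\mathcal A)$ is Tychonoff.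

**The Vietoris hyperspace.** For a $T_1$ space $X$, $\exp(X)$ is the set of nonempty closed subsets of $X$. For $U\subseteq X$ let $U^+=\{F\in\exp(X):F\subseteq U\}$ and $U^-=\{F\in\exp(X):F\cap U\ne\emptyset\}$. The topology is generated by all $U^+,U^-$ with $U$ open. So a point $K$ is approximated by closed sets that stay inside a given open $U\supseteq K$ and meet finitely many given open sets that meet $K$.

**Pseudocompactness and $p$-limits.** A space is *pseudocompact* if every continuous real function on it is bounded. Let $\omega^*$ be the set of free ultrafilters on $\omega$ and $p\in\omega^*$. A point $x$ is a *$p$-limit* of a sequence of points $(x_n)$ if $\{n:x_n\in V\}\in p$ for every neighbourhood $V$ of $x$; since $p$ is a filter, subbasic $V$ suffice. A point $x$ is a *$p$-limit point* of a sequence $(U_n)$ of nonempty open sets if $\{n:U_n\cap V\ne\emptyset\}\in p$ for every neighbourhood $V$ of $x$. The space $X$ is *$p$-pseudocompact* if every sequence of nonempty open sets has a $p$-limit point.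

Example: if $f:\omega\to a\in\mathcal A$ is injective, then $a$ is a $p$-limit of $f$ in $\Psi(\mathcal A)$ for every $p\in\omega^*$. If $f$ is alternately $0$ and $1$, then the $p$-limit is $0$ or $1$ according to whether the even or the odd numbers are in $p$. In $\exp(\Psi(\mathcal A))$, if $f$ is injective into $a$, the sets $\{0,f(n)\}$ have $p$-limit $\{0,a\}$.

A theorem of Ginsburg says that a Tychonoff space $X$ is $p$-pseudocompact if and only if $\exp(X)$ is. Since $p$-pseudocompact spaces are pseudocompact (take $\nu=1$ in the proof of Lemma 3.2(c) below), the converse of the implication in $(*)$ always holds. We shall not use Ginsburg's theorem.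

**The Baire number.** $n(\omega^*)$ is the least number of nowhere dense sets needed to cover $\omega^*$. The sets $\{p\in\omega^*:X\in p\}$ with $X\subseteq\omega$ infinite form a base of nonempty open sets, so $N\subseteq\omega^*$ is nowhere dense if and only if every infinite $X$ has an infinite subset $X'$ such that no free $p\ni X'$ is in $N$. Example: $\{p\}$ is nowhere dense, because $X$ splits into two infinite pieces and one of them is not in $p$.

**The number $\operatorname{sp}(X)$.** This is the least cardinality of a family $\mathcal S$ of sequences of nonempty open subsets of $X$ such that no single $p\in\omega^*$ gives every member of $\mathcal S$ a $p$-limit point; $\operatorname{sp}(X)=\infty$ if there is no such family. Thus $\operatorname{sp}(X)=\infty$ if and only if $X$ is $p$-pseudocompact for some $p\in\omega^*$. Example: a nonempty compact space has $\operatorname{sp}=\infty$, since every sequence of points has a $p$-limit; the discrete space $\omega$ has $\operatorname{sp}(\omega)=1$, because the sequence $(\{n\})_n$ has no $p$-limit point for any free $p$.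

**Thin sets.** Put $I_k=[2^k-1,2^{k+1}-1)$. So $I_0=\{0\}$, $I_1=\{1,2\}$, $I_2=\{3,4,5,6\}$; these intervals partition $\omega$ and $|I_k|=2^k$. A set $a\subseteq\omega$ is *thin* if $|a\cap I_k|\le1$ for all $k$. The set $B$ above is thin.

The sharper results are as follows. The poset $\mathbb H_\kappa$ is defined in Section 7, and the principle $\diamondsuit(\omega^\omega,=^\infty)$ in Section 10.

**Theorem B.** Let $\kappa$ be an uncountable cardinal and let $\mathcal A$ be the generic MAD family of size $\kappa$ added by the ccc poset $\mathbb H_\kappa$. In $V[G]$: $\mathfrak c=(\kappa^\omega)^V$ and $\operatorname{sp}(\exp\Psi(\mathcal A))>\kappa$, so all powers of $\exp\Psi(\mathcal A)$ are pseudocompact. Moreover: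

* if $\kappa<\mathfrak c$, then $\operatorname{sp}(\exp\Psi(\mathcal A))=\operatorname{sp}(\Psi(\mathcal A))=\kappa^+$;
* if $\kappa=\mathfrak c$, then $\Psi(\mathcal A)$ is $p$-pseudocompact for some $p$.

So $\mathcal A$ is a counterexample to $(*)$ if and only if $\kappa^\omega>\kappa$ in $V$.

**Theorem C.** If $\lambda\ge\aleph_2$ and $\lambda^\omega=\lambda$, there is a ccc extension in which $\mathfrak c=\lambda$ and for every cardinal $\kappa$ with $\aleph_1\le\kappa\le\mathfrak c$ there is a counterexample to $(*)$ of cardinality $\kappa$, with all powers of the hyperspace pseudocompact.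

**Theorem D.** $\diamondsuit(\omega^\omega,=^\infty)$ (a consequence of $\diamondsuit(\mathrm{non}(\mathcal M))$) implies that there is an AD family $\mathcal A$ of $\aleph_1$ thin sets with $\operatorname{sp}(\exp\Psi(\mathcal A))\ge\aleph_2$. Hence $\diamondsuit(\omega^\omega,=^\infty)+\neg$CH implies $\neg(*)$. In particular $(*)$ fails in every extension by uncountably many Cohen reals in which CH fails, and (using cited results) in the Sacks and Miller models.

## 3. From open sets to finite subsets of $\omega$

Throughout, $\mathcal A$ is an AD family and $\Psi=\Psi(\mathcal A)$. The purpose of this section is to forget open sets and to speak only about sequences of finite subsets of $\omega$.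

**Lemma 3.1.** For every nonempty finite $F\subseteq\omega$ the set $\{F\}$ is clopen in $\exp\Psi$, and such points $F$ are dense in $\exp\Psi$.

**Proof.** $\{F\}=F^+\cap\bigcap_{m\in F}\{m\}^-$ is open. Let $K\ne F$. If $K\not\subseteq F$, then $K\in(\Psi\setminus F)^-$ and $F\notin(\Psi\setminus F)^-$. Otherwise pick $m\in F\setminus K$; then $K\in(\Psi\setminus\{m\})^+$ and $F$ is not in this set. So $\{F\}$ is closed.

Since $U^+\cap W^+=(U\cap W)^+$, a basic open set has the form $U^+\cap V_1^-\cap\dots\cap V_k^-$, with $k\ge1$ (add $V_1=\Psi$ if necessary). If it contains some $K$, then each $U\cap V_i$ is nonempty and open. Pick $m_i\in U\cap V_i\cap\omega$; then $\{m_1,\dots,m_k\}$ lies in the basic set. $\square$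

**Lemma 3.2.**
(a) $\operatorname{sp}(\exp\Psi)>\mu$ if and only if for every family of at most $\mu$ sequences of nonempty finite subsets of $\omega$ there is $p\in\omega^*$ such that each of them has a $p$-limit in $\exp\Psi$. The same holds for $\operatorname{sp}(\Psi)$ and sequences $f:\omega\to\omega$. The same reductions hold for $p$-pseudocompactness with $p$ fixed.
(b) If $f:\omega\to\omega$ and $(\{f(n)\})_n$ has a $p$-limit in $\exp\Psi$, then $f$ has a $p$-limit in $\Psi$. Hence $\operatorname{sp}(\exp\Psi)\le\operatorname{sp}(\Psi)$.
(c) If $X$ is any space with $\operatorname{sp}(X)>\aleph_0$, then $X^\nu$ is pseudocompact for every cardinal $\nu\ge1$.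

**Proof.** (a) For one direction apply the definition to the open sets $\{F_n\}$: a $p$-limit point of $(\{F_n\})_n$ is exactly a $p$-limit of $(F_n)_n$. For the other, given nonempty open $U_n\subseteq\exp\Psi$, choose by Lemma 3.1 a finite $F_n\in U_n$; a $p$-limit of $(F_n)$ is a $p$-limit point of $(U_n)$ because $\{n:U_n\cap V\ne\emptyset\}\supseteq\{n:F_n\in V\}$. For $\Psi$ the argument is the same, with the dense set $\omega$ of isolated points. Nothing changes if $p$ is fixed.

(b) Let $K$ be a $p$-limit. If $x\ne y$ are in $K$, take disjoint open $V\ni x$, $W\ni y$. Then $V^-\cap W^-$ is a neighbourhood of $K$ containing no singleton, which is impossible. So $K=\{x\}$, and for open $V\ni x$ we get $\{n:f(n)\in V\}=\{n:\{f(n)\}\in V^-\}\in p$. The inequality follows by (a).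

(c) Suppose $h:X^\nu\to\mathbb R$ is continuous and unbounded. Choose nonempty basic open boxes $W_n=\prod_iU_{n,i}$ with $|h|>n$ on $W_n$. The set $T$ of all $i$ with $U_{n,i}\ne X$ for some $n$ is countable. By hypothesis there is one $p$ such that for each $i\in T$ the sequence $(U_{n,i})_n$ has a $p$-limit point $x_i$. Let $x_i$ be arbitrary for $i\notin T$, and put $x=(x_i)$. For a basic neighbourhood $V=\prod V_i$ of $x$, the set $\{n:V\cap W_n\ne\emptyset\}$ contains the finite intersection of the sets $\{n:V_i\cap U_{n,i}\ne\emptyset\}\in p$ over those $i\in T$ with $V_i\ne X$; all other coordinates cause no obstruction. So this set is in $p$, hence infinite, and $h$ is unbounded on every neighbourhood of $x$. This contradicts continuity. $\square$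

The next lemma is the promised reading of the hypothesis of $(*)$.

**Lemma 3.3.** $\exp\Psi$ is pseudocompact if and only if every sequence $(F_n)$ of nonempty finite subsets of $\omega$ has a $p$-limit in $\exp\Psi$ for some $p\in\omega^*$.

**Proof.** Assume the condition on sequences and let $h$ be continuous and unbounded on $\exp\Psi$. By density choose finite $F_n$ with $|h(F_n)|>n$. If $K$ is a $p$-limit of $(F_n)$, every neighbourhood of $K$ contains $F_n$ for infinitely many $n$, so $h$ is unbounded near $K$, a contradiction.

Conversely, let $\exp\Psi$ be pseudocompact and let $(F_n)$ be given. If some set $F$ equals $F_n$ for infinitely many $n$, then $F$ is a $p$-limit for every free $p$ containing $\{n:F_n=F\}$. Otherwise there is an infinite $X$ on which $n\mapsto F_n$ is injective. Suppose every $K\in\exp\Psi$ had a neighbourhood containing $F_n$ for only finitely many $n\in X$. Put $h(F_n)=n$ for $n\in X$ and $h=0$ elsewhere. Each $K=F_n$ with $n\in X$ is isolated; any other $K$ has a neighbourhood from which the finitely many clopen points $F_n$, $n\in X$, can be removed, and there $h=0$. So $h$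 is locally constant and unbounded, a contradiction. Hence there is $K$ such that $\{n\in X:F_n\in V\}$ is infinite for every neighbourhood $V$ of $K$. These sets, together with the cofinite sets, have the finite intersection property, and $K$ is a $p$-limit of $(F_n)$ for any ultrafilter $p$ containing all of them. $\square$

**Lemma 3.4.** If $\exp\Psi(\mathcal A)$ is pseudocompact, then $\mathcal A$ is MAD.

**Proof.** Otherwise let $B$ be infinite and almost disjoint from all $a\in\mathcal A$, enumerated injectively as $(b_n)$. By Lemma 3.3 the sequence $(\{b_n\})$ has a $p$-limit for some $p$, so by Lemma 3.2(b) $(b_n)$ has a $p$-limit $x\in\Psi$. Since $(b_n)$ is injective, $x\notin\omega$. So $x=a\in\mathcal A$ and $\{n:b_n\in a\}\in p$ is infinite, contradicting that $a\cap B$ is finite. $\square$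

## 4. Small cases, and the tower that proves $(*)$ when it can be continued

**Countable families.** The partition $\{a_i:i\in\omega\}$ of Section 2 is not MAD, so its hyperspace is not pseudocompact and $(*)$ says nothing about it. More generally $(*)$ only concerns MAD families.

**One sequence of points.** Let $\mathcal A$ be MAD, $f:\omega\to\omega$, and $X\subseteq\omega$ infinite. Either $f$ is constant on an infinite $X'\subseteq X$, and the constant value is a $p$-limit of $f$ for every free $p\ni X'$; or $f$ is injective on some infinite $X''\subseteq X$. In the second case, $f[X'']$ is infinite, so some $a\in\mathcal A$ has $a\cap f[X'']$ infinite. Put $X'=\{n\in X'':f(n)\in a\}$. For finite $e$ the set $\{n\in X':f(n)\in a\setminus e\}$ is cofinite in $X'$, so $a$ is a $p$-limit of $f$ for every free $p\ni X'$. In both cases: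

$$\text{every infinite }X\text{ has an infinite subset }X'\text{ such that }f\text{ has a }p\text{-limit for every free }p\ni X'.\tag{4.1}$$

**Finite sets of bounded size.** Let $F_n=\{f_1(n),\dots,f_r(n)\}$. If each $f_i$ has a $p$-limit $x_i$ in $\Psi$, then $\{x_1,\dots,x_r\}$ is a $p$-limit of $(F_n)$: for open $U\supseteq\{x_1,\dots,x_r\}$ all $r$ sets $\{n:f_i(n)\in U\}$ are in $p$, and if $V\ni x_i$ is open then $F_n$ meets $V$ whenever $f_i(n)\in V$. So the hyperspace presents new difficulties only for sequences with $|F_n|$ unbounded.

**The direct attempt to prove $(*)$.** Enumerate all $f:\omega\to\omega$ as $\langle f_\alpha:\alpha<\mathfrak c\rangle$ and build a $\subseteq^*$-decreasing sequence $\langle X_\alpha:\alpha<\mathfrak c\rangle$ of infinite sets, using (4.1) to get $X_{\alpha+1}\subseteq X_\alpha$ that takes care of $f_\alpha$. A free ultrafilter containing all $X_\alpha$ does everything. Successor steps use only that $\mathcal A$ is MAD. The construction stops at a limit step if the sequence built so far has no infinite pseudo-intersection, that is, no infinite $X$ with $X\subseteq^*X_\alpha$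 for all earlier $\alpha$. If limits can be passed up to $\mathfrak c$, or if the sets in question can be avoided in some other way, $(*)$ is proved. This gives part 2 of Theorem A.

**Proof of Theorem A(2).**

**Step 1: the ultrafilters bad for one $f$ form a nowhere dense set.** This step restates (4.1). Let $\mathcal A$ be MAD and $N_f=\{p\in\omega^*:f\text{ has no }p\text{-limit in }\Psi\}$. By (4.1) and the description of nowhere dense sets in Section 2, $N_f$ is nowhere dense.

**Step 2: $n(\omega^*)>\mathfrak c$ implies $(*)$.** Here we collect all $f$. Let $\exp\Psi(\mathcal A)$ be pseudocompact. By Lemma 3.4 $\mathcal A$ is MAD. The $\mathfrak c$ many nowhere dense sets $N_f$ do not cover $\omega^*$; by Lemma 3.2(a), $\Psi$ is $p$-pseudocompact for any $p\notin\bigcup_fN_f$. (The same argument with fewer functions shows $\operatorname{sp}(\Psi(\mathcal A))\ge n(\omega^*)$ for every MAD $\mathcal A$.)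

**Step 3: $\mathfrak t=\mathfrak c$ implies $n(\omega^*)>\mathfrak c$.** This step makes the hypothesis concrete. Recall that $\mathfrak t$ is the least cardinality of a well-ordered $\subseteq^*$-decreasing sequence of infinite subsets of $\omega$ without an infinite pseudo-intersection. Let $N_\alpha$, $\alpha<\mathfrak c$, be nowhere dense. Build a $\subseteq^*$-decreasing sequence of infinite sets $X_\alpha$, $\alpha<\mathfrak c$, such that no free ultrafilter containing $X_{\alpha+1}$ is in $N_\alpha$; at limits $\delta<\mathfrak c=\mathfrak t$ take an infinite pseudo-intersection. A free ultrafilter containing all $X_\alpha$ avoids all $N_\alpha$.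

**Step 4: CH and MA.** We check $\mathfrak t=\mathfrak c$ in both cases; note $\mathfrak t\le\mathfrak c$ always. (A $\subseteq^*$-decreasing sequence that cannot be prolonged has no infinite pseudo-intersection: from an infinite pseudo-intersection one could pass to an infinite co-infinite subset of it. Discarding repetitions, its members are distinct subsets of $\omega$.) A countable $\subseteq^*$-decreasing sequence has an infinite pseudo-intersection by diagonalization, so $\mathfrak t\ge\aleph_1$, and CH gives $\mathfrak t=\mathfrak c$. Assume MA and let $\langle X_\alpha:\alpha<\delta\rangle$, $|\delta|<\mathfrak c$, be a $\subseteq^*$-decreasing sequence of infinite sets. Let conditions be pairs $(s,E)$ with $s\subseteq\omega$ and $E\subseteq\delta$ finite; $(s',E')\le(s,E)$ if $s\subseteq s'$, $E\subseteq E'$ and $s'\setminus s\subseteq\bigcap_{\alpha\in E}X_\alpha$. Conditions with the same $s$ are compatible, so this poset is ccc. Since $\bigcap_{\alpha\in E}X_\alpha$ is infinite for finite $E$ (read the empty intersection as $\omega$), the sets $\{(s,E):|s|\ge n\}$ and $\{(s,E):\alpha\in E\}$ are dense.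 A filter meeting them yields the infinite pseudo-intersection $\bigcup s$. (See also Bell, *Fund. Math.* 114 (1981), or Blass, *Handbook of Set Theory*, §7.) So MA implies $\mathfrak t=\mathfrak c$. Since MA+$\neg$CH is consistent (Solovay–Tennenbaum), $(*)$ is consistent with $\neg$CH, as well as with CH. $\blacksquare$

So a failure of $(*)$ requires $n(\omega^*)\le\mathfrak c$, hence $\mathfrak t<\mathfrak c$. We do not claim that $n(\omega^*)\le\mathfrak c$ alone implies $\neg(*)$.

## 5. Fewer than $\mathfrak c$ thin sets cannot serve $\mathfrak c$ branches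

We now look for a counterexample. First we need a reason why no $p$ at all can work for $\Psi(\mathcal A)$. It is a counting argument: produce more sequences than $\mathcal A$ has members, so that different sequences must have different limits.

**Lemma 5.1.** Let $\mathcal A$ be an AD family of thin sets with $|\mathcal A|<\mathfrak c$. Then $\operatorname{sp}(\Psi(\mathcal A))\le|\mathcal A|^+$. In particular $\Psi(\mathcal A)$ is not $p$-pseudocompact for any $p\in\omega^*$.

**Proof.** Fix bijections $e_k:{}^k2\to I_k$. For $x\in2^\omega$ let $f_x(k)=e_k(x\upharpoonright k)\in I_k$. Thus $f_x$ walks through the intervals along the branch $x$ of the binary tree. Take $R\subseteq2^\omega$ with $|R|=|\mathcal A|^+\le\mathfrak c$. Suppose $p\in\omega^*$ is such that each sequence of open sets $(\{f_x(k)\})_k$, $x\in R$, has a $p$-limit point $z_x$.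

Since $f_x$ is injective, $\{k:f_x(k)=m\}\notin p$ for every $m$, so $z_x\notin\omega$. Thus $z_x=a_x\in\mathcal A$, and the neighbourhood $\{a_x\}\cup a_x$ gives $M_x=\{k:f_x(k)\in a_x\}\in p$.

Let $x\ne y$ and suppose $a_x=a_y$. The set $M_x\cap M_y\in p$ is infinite, so it contains some $k$ with $x\upharpoonright k\ne y\upharpoonright k$. Then $f_x(k)\ne f_y(k)$ both lie in $a_x\cap I_k$, contradicting thinness. So $x\mapsto a_x$ is an injection $R\to\mathcal A$, which is impossible. $\square$

So it is enough to find a family of thin sets, of size $<\mathfrak c$, whose hyperspace is pseudocompact.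

## 6. The candidate limit $K(F,q)$, bad triples, and why countably many limit points are too few

Fix $q\in\omega^*$ and a sequence $F=(F_n)$ of nonempty finite subsets of $\omega$. Put
$$D=D(F,q)=\{m:\{n:m\in F_n\}\in q\},$$
$$K=K(F,q)=\{x\in\Psi:\{n:F_n\cap V\ne\emptyset\}\in q\text{ for every open }V\ni x\}.$$

**Definition.** A *bad triple* for $(F,q)$ is $(U,Y,s)$ with $U\supseteq K$ open in $\Psi$, $Y\in q$, $s:\omega\to\omega$, and $s(n)\in F_n\setminus U$ for all $n\in Y$.

Example: if $F_n=\{0,f(n)\}$ with $f$ injective into $a\in\mathcal A$, then $D=\{0\}$, $K=\{0,a\}$, and there is no bad triple, since an open $U\supseteq K$ contains $F_n$ for almost all $n$. A bad triple is a selector of points of $F_n$ that runs away from $K$.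

**Remark 6.1.** If $(F_n)$ has a $q$-limit $L\in\exp\Psi$, then $L=K$. Indeed, if $x\in L$ and $V\ni x$ is open, then $L\in V^-$, so $\{n:F_n\in V^-\}\in q$; thus $L\subseteq K$. If $x\in K\setminus L$, take a clopen $V\ni x$ disjoint from the closed set $L$; then $L\in(\Psi\setminus V)^+$, so $\{n:F_n\cap V=\emptyset\}\in q$, contradicting $x\in K$.

**Lemma 6.2.**
(a) $K$ is closed and $K\cap\omega=D$.
(b) If $a\in\mathcal A$ and $\{n:a\cap(F_n\setminus D)\ne\emptyset\}\in q$, then $a\in K$.
(c) If there is no bad triple, then $K\in\exp\Psi$ and $K$ is a $q$-limit of $(F_n)$.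
(d) If $(U,Y,s)$ is a bad triple, then $s(n)\in F_n\setminus D$ for $n\in Y$; $s[Y]\cap U=\emptyset$; $a\cap s[Y]$ is finite for every $a\in K\cap\mathcal A$; and $s[Y']\notin\mathcal I(\mathcal A)$ for every $Y'\in q$.

**Proof.** (a) If an open $V\ni x$ witnesses $x\notin K$, it witnesses $y\notin K$ for every $y\in V$. So $K$ is closed. For $m\in\omega$ the smallest neighbourhood is $\{m\}$, so $m\in K$ if and only if $m\in D$.

(b) For finite $e\subseteq\omega$,
$$\{n:e\cap(F_n\setminus D)\ne\emptyset\}=\bigcup_{m\in e\setminus D}\{n:m\in F_n\}\notin q,$$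
as a finite union of sets outside $q$. Removing it from the set in the hypothesis gives $\{n:(a\setminus e)\cap F_n\ne\emptyset\}\in q$ for every finite $e$, that is, $a\in K$.

(c) If $U\supseteq K$ is open and $\{n:F_n\subseteq U\}\notin q$, then $Y=\{n:F_n\not\subseteq U\}\in q$, and choosing $s(n)\in F_n\setminus U$ for $n\in Y$ (and $s$ arbitrary elsewhere) gives a bad triple. So $\{n:F_n\subseteq U\}\in q$ for all open $U\supseteq K$. If $K$ were empty, $U=\emptyset$ would give $\{n:F_n\subseteq\emptyset\}=\emptyset\in q$; so $K\ne\emptyset$. This handles the neighbourhoods $U^+$ of $K$. If $K\in V^-$, pick $x\in K\cap V$; then $\{n:F_n\in V^-\}\in q$ by the definition of $K$.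

(d) The first two claims hold since $D\subseteq K\subseteq U$. If $a\in K\cap\mathcal A$, then $a\in U$, so $a\subseteq^*U$ and $a\cap s[Y]$ is finite.

For every $m$ we have $\{n:s(n)=m\}\notin q$. Otherwise $\{n\in Y:s(n)=m\}\in q$; since $s(n)\in F_n$ for these $n$, $m\in D$, while $m=s(n)\notin D$. Hence $\{n:s(n)\in e\}\notin q$ for every finite $e$.

Suppose $Y'\in q$ and $s[Y']\subseteq e\cup\bigcup\mathcal B$ with $e\subseteq\omega$ and $\mathcal B\subseteq\mathcal A$ finite. The set $Y\cap Y'\setminus\{n:s(n)\in e\}$ is in $q$ and is covered by the finitely many sets $\{n\in Y:s(n)\in a\}$, $a\in\mathcal B$; so for some $a\in\mathcal B$, $R=\{n\in Y:s(n)\in a\}\in q$. By (b), $a\in K$, so $e'=a\cap s[Y]$ is finite. But $R\subseteq\{n:s(n)\in e'\}\notin q$, a contradiction. $\square$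

**Capturing selectors one at a time.** For the sequences of points in Section 4 we captured each sequence with one member of $\mathcal A$. The natural continuation for the hyperspace is: given $(F_n)$, choose a selector $t(n)\in F_n$, shrink the index set so that $t(n)$ always lies in some $a\in\mathcal A$, which puts $a$ into $K$; repeat with other selectors. One tower step per selector is too many steps: a sequence with $|F_n|\to\infty$ has $\mathfrak c$ selectors, and we cannot build long towers, since we must work where $\mathfrak t<\mathfrak c$. Moreover, for thin families a countable number of captures never suffices.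

**Example 6.3.** Let $\mathcal A$ be an AD family of thin sets and $F_n=I_n$. For every $q\in\omega^*$, if $K\cap\mathcal A$ is countable, then $(F_n)$ has no $q$-limit. To see this, note $D=\emptyset$, so $K\subseteq\mathcal A$. If $K=\emptyset$, there is no $q$-limit by Remark 6.1. Otherwise let $K=\{b^i:i<\omega\}$ (repetitions allowed). Since $|I_n\cap\bigcup_{i<n}b^i|\le n<2^n=|I_n|$, we can pick $t(n)\in I_n\setminus\bigcup_{i<n}b^i$. Then $b^i\cap t[\omega]\subseteq\{t(n):n\le i\}$ is finite, so $U=K\cup\bigcup_i(b^i\setminus t[\omega])$ is open, it contains $K$, and $t(n)\in F_n\setminus U$ for all $n$. So $K\in U^+$ but no $F_n$ is in $U^+$, and $K$ is not a $q$-limit. By Remark 6.1 nothing else is.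

So uncountably many members of $\mathcal A$ must be put into $K$, and still each of the $\mathfrak c$ selectors must be captured. The way out is to ask for a family in which any uncountable set of captured members captures every selector automatically.

## 7. Property (H), towers of length $\omega_1$, and the proof of Theorem A(1)

**Property (H).** $\mathcal A$ is uncountable, and for every $Z\subseteq\omega$ with $Z\notin\mathcal I(\mathcal A)$ the set $\{a\in\mathcal A:|a\cap Z|<\omega\}$ is countable.

A non-example: let $\mathcal A$ be the union of an uncountable AD family of subsets of the even numbers $W_0$ and an uncountable AD family of subsets of the odd numbers. Then $W_0\notin\mathcal I(\mathcal A)$, since any further member of the first family is almost disjoint from finitely many given members, but uncountably many members of $\mathcal A$ are disjoint from $W_0$. Examples will come from forcing.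

(H) implies that $\mathcal A$ is MAD. If an infinite $Z$ were almost disjoint from all members of $\mathcal A$, then $Z\notin\mathcal I(\mathcal A)$ and (H) would make $\mathcal A$ countable.

**Lemma 7.1.** Let $q,F,D,K$ be as in Section 6. Then $(F_n)$ has a $q$-limit in $\exp\Psi(\mathcal A)$ if either
($\alpha$) $\{n:F_n\setminus D\subseteq\bigcup\mathcal B\}\in q$ for some finite $\mathcal B\subseteq\mathcal A$, or
($\beta$) $\mathcal A$ has (H) and $K\cap\mathcal A$ is uncountable.

**Proof.** By Lemma 6.2(c) it suffices to refute a bad triple $(U,Y,s)$. Under ($\alpha$), let $Y'=Y\cap\{n:F_n\setminus D\subseteq\bigcup\mathcal B\}\in q$. Then $s[Y']\subseteq\bigcup\mathcal B$, against 6.2(d). Under ($\beta$), $s[Y]\notin\mathcal I(\mathcal A)$ by 6.2(d), so by (H) some $a\in K\cap\mathcal A$ meets $s[Y]$ in an infinite set, against 6.2(d). $\square$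

**Proposition 7.2 (ZFC).** For $\xi<\omega_1$ let $\mathcal A^\xi$ be an AD family with (H) and $F^\xi=(F^\xi_n)_n$ a sequence of nonempty finite subsets of $\omega$. Then there is $q\in\omega^*$ such that for every $\xi$, $F^\xi$ has a $q$-limit in $\exp\Psi(\mathcal A^\xi)$. In particular, if $\mathcal A$ has (H), then $\operatorname{sp}(\exp\Psi(\mathcal A))\ge\aleph_2$ and all powers of $\exp\Psi(\mathcal A)$ are pseudocompact.

**Proof.** Fix $j:\omega_1\to\omega_1$ with all fibres uncountable. We build a $\subseteq^*$-decreasing sequence $\langle X_\eta:\eta<\omega_1\rangle$ of infinite sets; at stage $\eta$ we work for $\xi=j(\eta)$. Put $X_0=\omega$. At limits take an infinite pseudo-intersection of the countably many earlier sets. Length $\omega_1$ causes no limit problem in ZFC.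

**Step 1: make the sets $F_n$ converge.** This step fixes $D$. Given $X_\eta$, let $\xi=j(\eta)$, $F=F^\xi$, $\mathcal A=\mathcal A^\xi$. By compactness of $2^\omega$ the sets $F_n$, $n\in X_\eta$, have a subsequence converging to some $D_\eta$: there is an infinite $X'\subseteq X_\eta$ such that each $m\in D_\eta$ lies in $F_n$ for almost all $n\in X'$, and each $m\notin D_\eta$ lies in $F_n$ for only finitely many $n\in X'$. Let $C_n=F_n\setminus D_\eta$. Each $m\in\omega$ lies in only finitely many $C_n$ with $n\in X'$.

**Step 2: capture a new member of $\mathcal A$, unless the sequence is easy.** This step makes $K\cap\mathcal A$ grow.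

*Type (a):* there is a finite $\mathcal B\subseteq\mathcal A$ with $X''=\{n\in X':C_n\subseteq\bigcup\mathcal B\}$ infinite. Put $X_{\eta+1}=X''$.

*Type (b):* otherwise. Let $\{b^k:k<\omega\}\subseteq\mathcal A$ contain all $b_\zeta$ chosen at earlier type (b) stages $\zeta<\eta$ with $j(\zeta)=\xi$. For each $k\ge0$, $C_n\not\subseteq\bigcup_{i<k}b^i$ for almost all $n\in X'$. In particular ($k=0$) the set $X^\circ=\{n\in X':C_n\ne\emptyset\}$ is cofinite in $X'$. For $n\in X^\circ$ let $k(n)$ be the largest $k\le n$ with $C_n\not\subseteq\bigcup_{i<k}b^i$, and pick $t(n)\in C_n\setminus\bigcup_{i<k(n)}b^i$. Then $k(n)\to\infty$ along $X^\circ$, and $t$ is finite-to-one on $X^\circ$ because each $m$ lies in finitely many $C_n$. So $t[X^\circ]$ is infinite, and it is almost disjoint from every $b^i$, since $t(n)\in b^i$ forces $k(n)\le i$. As $\mathcal A$ is MAD, choose $b_\eta\in\mathcal A$ with $b_\eta\cap t[X^\circ]$ infinite; then $b_\eta\notin\{b^i:i<\omega\}$. Put $X_{\eta+1}=\{n\in X^\circ:t(n)\in b_\eta\}$, an infinite set.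

**Step 3: check that the ultrafilter works.** Let $q$ be a free ultrafilter containing all $X_\eta$. Fix $\xi$. For $\eta\in j^{-1}(\xi)$ the set $X'$ of stage $\eta$ contains $X_{\eta+1}\in q$, so $D_\eta=D(F^\xi,q)$. If some $\eta\in j^{-1}(\xi)$ has type (a), then Lemma 7.1($\alpha$) holds. Otherwise the $b_\eta$ for $\eta\in j^{-1}(\xi)$ are uncountably many distinct members of $\mathcal A^\xi$; for $n\in X_{\eta+1}\in q$ we have $t(n)\in b_\eta\cap(F^\xi_n\setminus D_\eta)$, so each $b_\eta$ is in $K(F^\xi,q)$ by 6.2(b), and 7.1($\beta$) holds. The last sentence of the proposition follows from Lemma 3.2(a),(c), with $\mathcal A^\xi=\mathcal A$ for all $\xi$. $\square$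

It remains to find a family of $\aleph_1$ thin sets with (H) in a model of $\neg$CH. We force it with finite approximations. From here to the end of Section 9, letters $p,q,r$ also denote forcing conditions; the context makes clear which is meant.

**Definition.** Let $\kappa$ be an uncountable cardinal. The poset $\mathbb H_\kappa$, a thin version of Hechler's poset for adding a MAD family, consists of $p=(n_p,\langle p_\alpha:\alpha\in F_p\rangle)$, where $n_p\in\omega$, $F_p\in[\kappa]^{<\omega}$, and each $p_\alpha\subseteq n_p$ is thin. Put $q\le p$ if and only if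

* $F_q\supseteq F_p$ and $n_q\ge n_p$;
* $q_\alpha\cap n_p=p_\alpha$ for $\alpha\in F_p$;
* $q_\alpha\cap q_\beta\subseteq n_p$ for distinct $\alpha,\beta\in F_p$.

For $S\subseteq\kappa$ let $\mathbb H_S=\{p:F_p\subseteq S\}$.

Example: let $n_p=3$, $F_p=\{0,5\}$, $p_0=p_5=\{1\}$. The condition with $n_q=7$, $q_0=\{1,4\}$, $q_5=\{1,5\}$ extends $p$. Changing $q_5$ to $\{1,4\}$ destroys this, because $4\ge n_p$ would lie in both sets; changing $q_5$ to $\{1,4,5\}$ is not even a condition, because $4,5\in I_2$.

The order is transitive: if $r\le q\le p$ and $\alpha\ne\beta$ are in $F_p$, then $r_\alpha\cap r_\beta\subseteq n_q$, so $r_\alpha\cap r_\beta=q_\alpha\cap q_\beta\subseteq n_p$; the other clauses are clear.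

**Lemma 7.3.** $\mathbb H_\kappa$ is ccc. If $G$ is generic, $a_\alpha=\bigcup\{p_\alpha:p\in G,\alpha\in F_p\}$ and $\mathcal A=\{a_\alpha:\alpha<\kappa\}$, then $\mathcal A$ is an AD family of thin sets with $|\mathcal A|=\kappa$; moreover $a_\alpha\cap n_p=p_\alpha$ for $p\in G$, $\alpha\in F_p$.

**Proof.** If $n_p=n_q$ and $p_\alpha=q_\alpha$ for $\alpha\in F_p\cap F_q$, the union of $p$ and $q$ is a common extension: the first two clauses are clear and all sets involved are contained in $n_p=n_q$. Given uncountably many conditions, the $\Delta$-system lemma gives uncountably many whose sets $F_p$ form a $\Delta$-system with root $\Delta$, and by the pigeonhole principle two of them have the same $n_p$ and the same $\langle p_\alpha:\alpha\in\Delta\rangle$.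

The sets $\{q:\alpha\in F_q,\ n_q\ge n\}$ are dense: add $\alpha$ with the empty set, and increase $n_q$ without adding points. So $G$ meets them all.

Let $p,r\in G$ and $\alpha\in F_p\cap F_r$. A common extension $q\in G$ gives $r_\alpha\cap n_p\subseteq q_\alpha\cap n_p=p_\alpha$. Hence $a_\alpha\cap n_p=p_\alpha$. Any two elements of $a_\alpha$ lie in a common $q_\alpha$, $q\in G$, so $a_\alpha$ is thin.

If $p\in G$ and $\alpha\ne\beta$ are in $F_p$, then $a_\alpha\cap a_\beta\subseteq n_p$: for $i\in a_\alpha\cap a_\beta$ take $q\in G$ with $q\le p$ and $n_q>i$; then $i\in q_\alpha\cap q_\beta\subseteq n_p$. For any $\alpha\ne\beta$ such a $p$ exists.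

Each $a_\alpha$ is infinite: given $p$ with $\alpha\in F_p$ and a bound $m$, take $i=\min I_k\ge\max(n_p,m)$, add $i$ to $p_\alpha$, and put $n_q=i+1$. The set $p_\alpha\cup\{i\}$ is thin since $p_\alpha\subseteq n_p$ does not meet $I_k$, and $q\le p$ since $i$ was added to one set only. So the sets $a_\alpha$ are infinite, pairwise almost disjoint and hence distinct. $\square$

Write $\mathcal A_S=\{a_\alpha:\alpha\in S\}$, and let $\mathcal I(\mathcal A_S)$ be the ideal generated by $\mathcal A_S$ and the finite sets.

**Definition.** A name $\dot Z$ for a subset of $\omega$ is *$S$-supported* ($S\in V$) if for each $i$ the set $B_i$ of all $r\in\mathbb H_S$ deciding "$i\in\dot Z$" (in $\mathbb H_\kappa$) is predense in $\mathbb H_\kappa$.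

Example: the canonical name of $a_\alpha$ is $\{\alpha\}$-supported, since the conditions $r$ with $F_r=\{\alpha\}$ and $n_r>i$ decide "$i\in\dot a_\alpha$", and each $p$ is compatible with one of them: extend $p$ so that $\alpha\in F_p$ and $n_p>i$, and let $r=(n_p,\langle p_\alpha\rangle)$. By ccc every name for a subset of $\omega$ is $S$-supported for some countable $S$: take the union of the sets $F_r$, for $r$ in countable maximal antichains of conditions deciding "$i\in\dot Z$", $i<\omega$.

**Lemma 7.4.** If $\dot Z$ is $S$-supported and $\gamma\in\kappa\setminus S$, then $\Vdash$ "$\dot Z\notin\mathcal I(\dot{\mathcal A}_S)\Rightarrow|\dot a_\gamma\cap\dot Z|=\omega$".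

**Proof.** The idea is that $\dot Z$ does not depend on the coordinate $\gamma$, so we may put a late point of $\dot Z$ into $a_\gamma$ without disturbing the reason why it is in $\dot Z$.

**Step 1: set up a condition that excludes this.** If the lemma fails, some $p$ forces "$\dot Z\notin\mathcal I(\dot{\mathcal A}_S)$ and $\dot a_\gamma\cap\dot Z\subseteq m$". We may assume $\gamma\in F_p$ and $n_p\ge m$. Let $N=\min I_k\ge n_p$ for some $k$.

**Step 2: find the late point.** Since $p$ forces $\dot Z\setminus\bigcup_{\beta\in F_p\cap S}\dot a_\beta$ to be infinite, there are $q\le p$ and $i\ge N$ with $n_q>i$, $q\Vdash i\in\dot Z$, and $i\notin q_\beta$ for $\beta\in F_p\cap S$. Extending $q$ preserves these facts, since $n_q>i$. As $B_i$ is predense, we may extend $q$ so that $q\le r$ for some $r\in B_i$. Since $r$ decides "$i\in\dot Z$" and $q\le r$ forces it, $r\Vdash i\in\dot Z$.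

**Step 3: rebuild $q$ with $i$ in the $\gamma$-th set.** Define $q'$ by $n_{q'}=n_q$, $F_{q'}=F_p\cup(F_q\cap S)$, and

* $q'_\beta=q_\beta$ for $\beta\in F_q\cap S$;
* $q'_\gamma=p_\gamma\cup\{i\}$;
* $q'_\beta=p_\beta$ for $\beta\in F_p\setminus(S\cup\{\gamma\})$.

The set $q'_\gamma$ is thin, because the interval containing $i\ge N$ is disjoint from $n_p$. So $q'$ is a condition.

**Step 4: $q'$ extends both $p$ and $r$.** For $q'\le p$, end-extension is clear: $q_\beta\cap n_p=p_\beta$ for $\beta\in F_p\cap S$, and $i\ge n_p$. Let $\beta,\beta'\in F_p$ be distinct. If both are in $S$, use $q\le p$. If one is outside $S\cup\{\gamma\}$, its set is contained in $n_p$. If $\beta'=\gamma$ and $\beta\in S$, then $(p_\gamma\cup\{i\})\cap q_\beta\subseteq n_p$ since $i\notin q_\beta$. Next, $q'\le r$: we have $F_r\subseteq F_q\cap S$, $q'$ agrees with $q$ there, $n_{q'}=n_q$, and $q\le r$. Thus $q'\Vdash i\in\dot a_\gamma\cap\dot Z$ with $i\ge N\ge n_p\ge m$, contradicting the choice of $p$. $\square$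

**Corollary 7.5.** In $V[G]$, $\mathcal A$ has (H).

**Proof.** If $Z\notin\mathcal I(\mathcal A)$, take a name for $Z$ supported by a countable $S$. Then $Z\notin\mathcal I(\mathcal A_S)$, so $a_\gamma\cap Z$ is infinite for all $\gamma\notin S$ by Lemma 7.4. And $\mathcal A$ is uncountable because $|\mathcal A|=\kappa$ and cardinals are preserved. $\square$

**Proof of Theorem A(1).** Let $V\models2^{\aleph_0}\ge\aleph_2$ (such a model exists by Cohen) and let $G$ be $\mathbb H_{\omega_1}$-generic over $V$. Cardinals are preserved by ccc, so in $V[G]$ we have $\mathfrak c\ge|2^\omega\cap V|\ge\aleph_2>\aleph_1=|\mathcal A|$. By Corollary 7.5 and Proposition 7.2, applied in $V[G]$, $\mathcal A$ is MAD and $\exp\Psi(\mathcal A)$ and all its powers are pseudocompact. By Lemma 5.1, $\Psi(\mathcal A)$ is not $p$-pseudocompact for any $p\in\omega^*$. Hence $\neg(*)$ is consistent with ZFC, and with $\neg$CH. Together with A(2), Theorem A is proved. $\blacksquare$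

## 8. Theorem B: chains of ultrafilters through intermediate models

Proposition 7.2 handles $\aleph_1$ sequences. For the generic family of size $\kappa$ we want to handle $\kappa$ sequences. A tower of length $\kappa$ would again meet limit stages without pseudo-intersections. Instead of single sets $X_\eta$ we carry whole ultrafilters $u_\eta$ of intermediate models; at limits, unions of chains of filters are filters.

**Lemma 8.1.** Let $S\in V$, $S\subseteq\kappa$, and $G_S=G\cap\mathbb H_S$.
(a) $G_S$ is $\mathbb H_S$-generic over $V$, and $\langle a_\beta:\beta\in S\rangle\in V[G_S]$.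
(b) If $\dot Z$ is $S$-supported, then its value $Z$ is in $V[G_S]$. Every $\mathbb H_S$-name for a subset of $\omega$ is $S$-supported.
(c) (H$^+$) If $Z\in V[G_S]$, $Z\subseteq\omega$, $Z\notin\mathcal I(\mathcal A_S)$ and $\gamma\in\kappa\setminus S$, then $a_\gamma\cap Z$ is infinite.

**Proof.** (a) Let $\pi_S(p)=(n_p,\langle p_\alpha:\alpha\in F_p\cap S\rangle)$. Three facts:

* $p\le\pi_S(p)$, clearly.
* If $r\le p,q$ with $p,q\in\mathbb H_S$, then $\pi_S(r)\le p,q$, because only coordinates in $F_p\cup F_q\subseteq S$ matter.
* If $q\in\mathbb H_S$ and $q\le\pi_S(p)$, then $r=(n_q,\langle q_\beta:\beta\in F_q\rangle\cup\langle p_\beta:\beta\in F_p\setminus S\rangle)$ extends both $p$ and $q$. It extends $q$ since $r$ agrees with $q$ on $F_q$ and $n_r=n_q$. It extends $p$: end-extension is clear, and for distinct $\beta,\beta'\in F_p$ either both are in $S$ and $q\le\pi_S(p)$ applies, or one of the two sets is some $p_\beta\subseteq n_p$.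

So the inclusion $\mathbb H_S\subseteq\mathbb H_\kappa$ is a complete embedding (compare Kunen, *Set Theory* (1980), VII.7.1 and VII.7.5). Explicitly: $G_S$ is upward closed in $\mathbb H_S$. If $p,q\in G_S$, take $r\in G$ with $r\le p,q$; then $\pi_S(r)\ge r$ is in $G_S$ and $\pi_S(r)\le p,q$. If $E\in V$ is dense in $\mathbb H_S$, then $E$ is predense in $\mathbb H_\kappa$: given $p$, pick $q\in E$ with $q\le\pi_S(p)$ and use the third fact. So $G_S$ meets $E$. Finally $p\in G$ implies $\pi_S(p)\in G_S$, so $a_\beta=\bigcup\{p_\beta:p\in G_S,\beta\in F_p\}$ for $\beta\in S$.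

(b) If $\dot Z$ is $S$-supported, then $Z=\{i:\exists r\in G_S\ (r\Vdash_{\mathbb H_\kappa}i\in\dot Z)\}$, because $G$ meets each predense $B_i\subseteq\mathbb H_S$. This set is in $V[G_S]$. Conversely, let $\dot Z$ be an $\mathbb H_S$-name for a subset of $\omega$. The conditions deciding "$i\in\dot Z$" in $\mathbb H_S$ are dense in $\mathbb H_S$, hence predense in $\mathbb H_\kappa$. They decide it the same way in $\mathbb H_\kappa$, since $\dot Z_{G^*}=\dot Z_{G^*\cap\mathbb H_S}$ for every generic $G^*$ and $G^*\cap\mathbb H_S$ is generic by (a).

(c) By (b), $Z$ has an $S$-supported name; apply Lemma 7.4. $\square$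

**Proof of Theorem B.**

**Step 1: the value of $\mathfrak c$.** We count. Since $|\mathbb H_\kappa|=\kappa$ and the poset is ccc, there are at most $(\kappa^\omega)^V$ nice names for subsets of $\omega$, so $\mathfrak c^{V[G]}\le(\kappa^\omega)^V$. In $V[G]$, $\mathfrak c\ge|\mathcal A|=\kappa$, so $\mathfrak c=\mathfrak c^\omega\ge\kappa^\omega\ge(\kappa^\omega)^V$.

**Step 2: locate the tasks in intermediate models.** This step arranges that at stage $\eta$ the sequence to be treated is already present, while a fresh $a_{\gamma_\eta}$ is still generic. Let $\langle F^\xi:\xi<\kappa\rangle\in V[G]$ be sequences of nonempty finite subsets of $\omega$, coded by $\{(n,m):m\in F^\xi_n\}\subseteq\omega\times\omega\cong\omega$. From a name $\tau$ for the enumeration we get in $V$ names $\dot F^\xi=\{((n,m)^\vee,r):r\Vdash(n,m)\in\tau(\xi)\}$ and countable $T_\xi\subseteq\kappa$ supporting them. In $V$ fix $j:\kappa\to\kappa$ with all fibres uncountable, and define recursively for $\eta<\kappa$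
$$S_\eta=\{\gamma_\zeta:\zeta<\eta\}\cup\bigcup_{\zeta\le\eta}T_{j(\zeta)},\qquad\gamma_\eta=\min(\kappa\setminus S_\eta).$$
This is possible since $|S_\eta|\le|\eta|+\aleph_0<\kappa$. The $S_\eta$ increase, the $\gamma_\eta$ are distinct, $\gamma_\eta\in S_{\eta+1}\setminus S_\eta$, and $F^{j(\eta)}\in V_\eta$ by 8.1(b), where $V_\eta=V[G_{S_\eta}]$.

**Step 3: one step of the chain.** We shall define an increasing chain $u_\eta\in V_\eta$ ($\eta<\kappa$) of ultrafilters on $\mathcal P(\omega)\cap V_\eta$ containing the cofinite sets. This step finds the set $R_\eta$ that must be added to $u_\eta$. Given $u_\eta$, let $F=F^{j(\eta)}$, $D_\eta=\{m:\{n:m\in F_n\}\in u_\eta\}$ and $C_n=F_n\setminus D_\eta$; these are in $V_\eta$. Call $\eta$ of *type (a)* if $\{n:C_n\subseteq\bigcup_{\beta\in T}a_\beta\}\in u_\eta$ for some finite $T\subseteq S_\eta$, and then put $R_\eta=\omega$. Otherwise $\eta$ is of *type (b)*, and $R_\eta=\{n:a_{\gamma_\eta}\cap C_n\ne\emptyset\}$. In both cases $R_\eta\in V_{\eta+1}$. We claim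
$$R_\eta\cap Y\ne\emptyset\quad\text{for all }Y\in u_\eta.\tag{8.1}$$
This is trivial in type (a). In type (b) let $Z_Y=\bigcup_{n\in Y}C_n\in V_\eta$. Suppose $Z_Y\subseteq e\cup\bigcup_{\beta\in T}a_\beta$ with $e\subseteq\omega$ and $T\subseteq S_\eta$ finite. For $m\in e$ the set $\{n:m\in C_n\}$ is empty if $m\in D_\eta$ and equals $\{n:m\in F_n\}\notin u_\eta$ otherwise. So $Y'=\{n\in Y:C_n\cap e=\emptyset\}\in u_\eta$, and $C_n\subseteq\bigcup_{\beta\in T}a_\beta$ for $n\in Y'$; so $\eta$ has type (a), a contradiction. Hence $Z_Y\notin\mathcal I(\mathcal A_{S_\eta})$, and (H$^+$) gives $a_{\gamma_\eta}\cap Z_Y\ne\emptyset$, which is (8.1).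

**Step 4: run the recursion inside the intermediate models.** The point to check is that $u_\eta$ can be found in $V_\eta$, in particular at limits. Let $w_\eta$ consist of the cofinite sets, $\bigcup_{\zeta<\eta}u_\zeta$, and $R_\zeta$ if $\eta=\zeta+1$. By (8.1), and because unions of chains of filters are filters, $w_\eta$ has the finite intersection property. We need $w_\eta\in V_\eta$.

In $V$, let $N_\eta$ be the set of nice $\mathbb H_{S_\eta}$-names for subsets of $\omega$ and $M_\eta$ the set of all subsets of $N_\eta\times\mathbb H_{S_\eta}$. Then $\mathcal P(\omega)\cap V_\eta=\{\sigma_{G_{S_\eta}}:\sigma\in N_\eta\}$, and every $u\in V_\eta$ with $u\subseteq\mathcal P(\omega)$ is the value of a name in $M_\eta$: if $\dot u$ is any name for $u$, take $\{(\sigma,r)\in N_\eta\times\mathbb H_{S_\eta}:r\Vdash\sigma\in\dot u\}$. Fix in $V$ a well-order $\prec$ of $\bigcup_{\eta<\kappa}M_\eta$. Let $u_\eta$ be the value of the $\prec$-least name in $M_\eta$ whose value under $G_{S_\eta}$ is an ultrafilter on $\mathcal P(\omega)\cap V_\eta$ containing $w_\eta$.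

We show by induction on $\eta$ that $\langle u_\zeta:\zeta<\eta\rangle$ is defined and lies in $V_\eta$. That $u_\zeta$ is defined for $\zeta<\eta$: by the induction hypothesis $\langle u_{\zeta'}:\zeta'<\zeta\rangle\in V_\zeta$, hence $w_\zeta\in V_\zeta$, where $R_{\zeta'}\in V_{\zeta'+1}=V_\zeta$ is used if $\zeta=\zeta'+1$; and $V_\zeta\models$ ZFC, so it contains an ultrafilter on $\mathcal P(\omega)\cap V_\zeta$ extending $w_\zeta$. That the sequence is in $V_\eta$: the recursion below $\eta$ uses only parameters from $V$ (the sequences of $S_\zeta,\gamma_\zeta,N_\zeta,M_\zeta$, the map $j$, the order $\prec$, and the sequence of sets $\{((n,m),r):r\in\mathbb H_{T_\xi},\ r\Vdash(n,m)\in\dot F^\xi\}$, $\xi<\kappa$) and the sets $G_{S_\zeta}=G_{S_\eta}\cap\mathbb H_{S_\zeta}$. From these, $\mathcal P(\omega)\cap V_\zeta$, the sets $a_\beta$ for $\beta\in S_\zeta\cup\{\gamma_\zeta\}\subseteq S_\eta$, and $F^{j(\zeta)}$ are computed as above, and the result is the same in $V_\eta$ as in $V[G]$. Being an ultrafilter on the given set $\mathcal P(\omega)\cap V_\zeta$ that contains the given set $w_\zeta$ is absolute.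 So the recursion can be carried out in $V_\eta$ with the same outcome. This finishes the induction, and the whole chain exists in $V[G]$.

**Step 5: $\operatorname{sp}(\exp\Psi(\mathcal A))>\kappa$.** In $V[G]$ let $q$ be an ultrafilter containing $\bigcup_{\eta<\kappa}u_\eta$; it is free. Fix $\xi$. For $\eta\in j^{-1}(\xi)$ we have $D_\eta=D(F^\xi,q)$, as $u_\eta\subseteq q$ decides each set $\{n:m\in F^\xi_n\}$. If some $\eta\in j^{-1}(\xi)$ has type (a), then 7.1($\alpha$) holds. Otherwise $R_\eta\in u_{\eta+1}\subseteq q$ and 6.2(b) put the uncountably many distinct $a_{\gamma_\eta}$, $\eta\in j^{-1}(\xi)$, into $K(F^\xi,q)$; with Corollary 7.5, 7.1($\beta$) holds. So every $F^\xi$ has a $q$-limit, and Lemma 3.2(a) gives $\operatorname{sp}(\exp\Psi)>\kappa$. By 3.2(c) all powers of $\exp\Psi$ are pseudocompact.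

**Step 6: the dichotomy.** If $\kappa<\mathfrak c$, then $\kappa^+\le\operatorname{sp}(\exp\Psi)\le\operatorname{sp}(\Psi)\le\kappa^+$ by 3.2(b) and Lemma 5.1, so $\mathcal A$ is a counterexample to $(*)$. If $\kappa=\mathfrak c$, there are only $\kappa$ sequences of nonempty finite subsets of $\omega$, so by Step 5 one $q$ works for all of them; by 3.2(a),(b), $\Psi$ is $q$-pseudocompact. Since $\mathfrak c=(\kappa^\omega)^V$, the first case occurs exactly when $\kappa^\omega>\kappa$ in $V$. $\blacksquare$

So in Lemma 5.1 the hypothesis $|\mathcal A|<\mathfrak c$ cannot be dropped, and the bound $|\mathcal A|^+$ is attained.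

## 9. Theorem C: counterexamples of every size from $\aleph_1$ to $\mathfrak c$

**Proof of Theorem C.** Let $\mathbb P$ be the finite-support product of the $\mathbb H_\kappa$ over all uncountable cardinals $\kappa\le\lambda$.

**Step 1: $\mathbb P$ is ccc.** We need this for cardinals. Given uncountably many conditions, apply the $\Delta$-system lemma to the finite sets
$$\{(\kappa,*):\kappa\in\operatorname{supp}p\}\cup\{(\kappa,\alpha):\kappa\in\operatorname{supp}p,\ \alpha\in F_{p(\kappa)}\},$$
and thin out so that $n_{p(\kappa)}$ is constant for $(\kappa,*)$ in the root and $p(\kappa)_\alpha$ is constant for $(\kappa,\alpha)$ in the root. For two of the remaining conditions, in each common coordinate $\kappa$ the numbers $n_{p(\kappa)}$ agree, and so do the sets with common index. So coordinatewise unions are common extensions. The same argument applies to every subproduct.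

**Step 2: the value of $\mathfrak c$.** Since $|\mathbb P|=\lambda=\lambda^\omega$, counting nice names gives $\mathfrak c\le\lambda$ in $V[G]$, and $\mathfrak c\ge|\mathcal A_\lambda|=\lambda$, where $\mathcal A_\kappa$ denotes the family added by the $\kappa$-th factor.

**Step 3: sizes $\kappa<\mathfrak c$.** We see each $\mathcal A_\kappa$ as added last. By the product lemma $V[G]=V[G'][G_\kappa]$, where $G'$ is generic for the product of the other factors and $G_\kappa$ is generic over $V[G']$ for $\mathbb H_\kappa$. Conditions of $\mathbb H_\kappa$ are finite objects, so this poset is the same in $V$ and in $V[G']$, and $\kappa$ is still an uncountable cardinal in $V[G']$ by Step 1. So Section 7 and Theorem B apply over $V[G']$: each $\mathcal A_\kappa$ has (H) in $V[G]$, and for $\kappa<\lambda=\mathfrak c$ it is a counterexample with $\operatorname{sp}(\exp\Psi(\mathcal A_\kappa))=\operatorname{sp}(\Psi(\mathcal A_\kappa))=\kappa^+$, all powers of the hyperspace being pseudocompact.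

**Step 4: size $\mathfrak c$, the family and its obstruction.** By Theorem B the family $\mathcal A_\lambda$ itself is not a counterexample, so we put a small and a large family side by side; the small one keeps the obstruction. Let $W_0,W_1$ be the even and odd numbers. Let $\mathcal B_0$ and $\mathcal B_1$ be the copies of $\mathcal A_{\omega_1}$ and $\mathcal A_\lambda$ on $W_0$ and $W_1$, along bijections $\omega\cong W_i$, and let $\mathcal B=\mathcal B_0\cup\mathcal B_1$. This is an AD family of size $\mathfrak c$, and $\Psi(\mathcal B)=\Psi_0\oplus\Psi_1$ with $\Psi_i=W_i\cup\mathcal B_i$ clopen. A $p$-limit of a sequence in $W_0$ lies in $\Psi_0\cong\Psi(\mathcal A_{\omega_1})$. Since $\aleph_1<\mathfrak c$, Lemma 5.1 gives $\operatorname{sp}(\Psi(\mathcal B))\le\aleph_2$, so $\Psi(\mathcal B)$ is not $p$-pseudocompact for any $p$.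

**Step 5: size $\mathfrak c$, the hyperspace.** By Section 7, $\mathcal B$ does not have (H), which is why Proposition 7.2 was stated for several families at once. Given $\aleph_1$ many sequences $F$ of nonempty finite sets, let $F^i_n=F_n\cap W_i$ if this is nonempty, and $\{\min W_i\}$ otherwise. By Proposition 7.2, transported along the bijections $\omega\cong W_i$ and applied to the $\aleph_1$ many pairs $(F,i)$, there is one $q$ such that every $F^i$ has a $q$-limit $K_i\in\exp\Psi_i$. For a given $F$ let
$$J=\{i:\{n:F_n\cap W_i\ne\emptyset\}\in q\}\ne\emptyset,\qquad K=\bigcup_{i\in J}K_i,$$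
a nonempty closed set. For $q$-many $n$ we have $F_n=\bigcup_{i\in J}F^i_n$: if $i\in J$, then $F^i_n=F_n\cap W_i$ for $q$-many $n$; if $i\notin J$, then $F_n\cap W_i=\emptyset$ for $q$-many $n$. If $U\supseteq K$ is open, then $F^i_n\subseteq U$ for $q$-many $n$, for each $i\in J$; so $F_n\subseteq U$ for $q$-many $n$. If an open $V$ meets $K$, it meets some $K_i$ with $i\in J$, so $V$ meets $F^i_n$ for $q$-many $n$, hence meets $F_n$ for $q$-many $n$. So $K$ is a $q$-limit of $F$. Thus $\operatorname{sp}(\exp\Psi(\mathcal B))\ge\aleph_2$, and 3.2(c) gives pseudocompactness of all powers. $\blacksquare$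

## 10. Theorem D: guessing selectors with $\diamondsuit(\omega^\omega,=^\infty)$

Now we build a family of $\aleph_1$ thin sets without forcing it, from a guessing principle. We follow Moore–Hrušák–Džamonja (*Parametrized $\diamondsuit$ principles*, Trans. AMS 356 (2004)).

**Definition.** Write $x=^\infty y$ if $x(k)=y(k)$ for infinitely many $k$. A map $\Phi:2^{<\omega_1}\to\omega^\omega$ is *Borel* if each $\Phi\upharpoonright2^\alpha$ is Borel. For $S\subseteq\omega_1$ let $\diamondsuit_S$ be the statement: for every Borel $\Phi$ there is $g:\omega_1\to\omega^\omega$ such that for all $f\in2^{\omega_1}$ the set $\{\alpha\in S:\Phi(f\upharpoonright\alpha)=^\infty g(\alpha)\}$ is stationary. Then $\diamondsuit(\omega^\omega,=^\infty)$ is $\diamondsuit_{\omega_1}$.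

Example: let $\Phi(f)=f\upharpoonright\omega$ for $f\in2^\alpha$, $\alpha\ge\omega$, and let $\Phi$ be constant on the lower levels. Partition $\omega_1$ into stationary sets $E_0,E_1$ and let $g(\alpha)$ be the constant sequence with value $i$ for $\alpha\in E_i$. Any $f\upharpoonright\omega$ takes some value $i$ infinitely often, and then every infinite $\alpha\in E_i$ is a correct guess. For this $\Phi$ no assumption is needed; the principle asks for such a $g$ for every Borel $\Phi$.

The principle follows from $\diamondsuit(\mathrm{non}(\mathcal M))$, in which $\Phi(f\upharpoonright\alpha)$ codes a meager set and $g(\alpha)$ must lie outside it: the set $\{y:\neg(x=^\infty y)\}$ is meager, with a code Borel in $x$.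

We identify the value set $\omega$ with $\Omega=[\omega]^{<\omega}$, so that $\Phi$ and $g$ take values in $\Omega^\omega$. Let $E=\{\alpha<\omega_1:\alpha>0,\ \omega\cdot\alpha=\alpha\}$, a club. For $\alpha\in E\cup\{\omega_1\}$ every ordinal below $\alpha$ is uniquely $\omega\beta+n$ with $\beta<\alpha$, $n<\omega$. So $f\in2^\alpha$ is the same as a sequence of $\alpha$ many reals $n\mapsto f(\omega\beta+n)$.

**The plan.** A bad triple for $(F^\xi,q)$ contains a selector $s$ and a set $Y$, two reals. We let $f$ code the family, all sequences, and $(Y,s)$, and we let the $\alpha$-th set $a_\alpha$ be built from a guess of $Z=s[Y\cap X'_\alpha]$. If the guess is right infinitely often, $a_\alpha\cap Z$ is infinite. Two things need care: each $\xi$ needs its own stationary supply of stages, and the tower must be a Borel function of the data.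

**Lemma 10.1.** If $\diamondsuit_{\omega_1}$ holds, there are pairwise disjoint $S_\xi\subseteq\omega_1\setminus(\xi+1)$ ($\xi<\omega_1$) with $\diamondsuit_{S_\xi}$ for all $\xi$.

**Proof.** Let $\mathcal J=\{S:\diamondsuit_S\text{ fails}\}$. If $T\subseteq S$ and $\diamondsuit_T$ holds, then $\diamondsuit_S$ holds with the same $g$; so $\mathcal J$ is closed under subsets. It contains the nonstationary sets, and $\omega_1\notin\mathcal J$.

**Step 1: $\mathcal J$ is closed under countable unions.** This makes $\mathcal J$ a $\sigma$-ideal. Let $S_n\in\mathcal J$; shrinking them we may assume they are disjoint. Let $\Phi_n$ witness $S_n\in\mathcal J$. For $f\in2^\alpha$ with $\alpha\in E\cup\{\omega_1\}$ let $f^{[n]}(\zeta)=f(\omega\zeta+n)$ for $\zeta<\alpha$. Put $\Phi(f)=\Phi_n(f^{[n]})$ if $\alpha\in S_n\cap E$, and let $\Phi$ be constant otherwise; $\Phi$ is Borel because $f\mapsto f^{[n]}$ is continuous. Given $g$, take $f_n\in2^{\omega_1}$ with $\{\alpha\in S_n:\Phi_n(f_n\upharpoonright\alpha)=^\infty g(\alpha)\}$ nonstationary, and $f$ with $f^{[n]}=f_n$ for all $n$. Since $(f\upharpoonright\alpha)^{[n]}=f_n\upharpoonright\alpha$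 for $\alpha\in E$, the guessing set of $f$ within $E\cap\bigcup_nS_n$ is a countable union of nonstationary sets, hence nonstationary. So $\bigcup_nS_n\in\mathcal J$.

**Step 2: an Ulam matrix.** We now get $\aleph_1$ disjoint sets outside $\mathcal J$. Fix injections $\epsilon_\alpha:\alpha\to\omega$ and let $A_{\rho,n}=\{\alpha>\rho:\epsilon_\alpha(\rho)=n\}$. We have $\bigcup_nA_{\rho,n}=\omega_1\setminus(\rho+1)\notin\mathcal J$, because $\rho+1\in\mathcal J$ and $\omega_1\notin\mathcal J$. So some $A_{\rho,n_\rho}\notin\mathcal J$. Uncountably many $\rho$ share the same $n_\rho=n$, and the corresponding sets $A_{\rho,n}$ are pairwise disjoint since each $\epsilon_\alpha$ is injective. Enumerate them in type $\omega_1$ and remove the countable set $\xi+1$ from the $\xi$-th; the results are still not in $\mathcal J$. $\square$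

Fix such $S_\xi$. For each $\alpha<\omega_1$ fix finite sets $P^\alpha_0\subseteq P^\alpha_1\subseteq\cdots$ with union $\alpha$. For each limit $\delta<\omega_1$ fix an increasing sequence $\delta_k\nearrow\delta$.

**Proof of Theorem D, main part.**

**Step 1: a Borel version of the tower.** We replace the choices in Proposition 7.2 by definite operations. For infinite $X$ and $F\in\mathcal P(\omega)^\omega$ define $\operatorname{conv}(X,F)=(X',D)$ as follows. Put $Y_0=X$. If $Y_m\cap\{n:m\in F_n\}$ is infinite, it is $Y_{m+1}$ and $m\in D$. Otherwise $Y_{m+1}=Y_m\setminus\{n:m\in F_n\}$ and $m\notin D$. All $Y_m$ are infinite and they decrease. Let $X'=\{x_k:k<\omega\}$ with $x_k=\min\{x\in Y_k:x>x_i\ (i<k)\}$. Then $X'\subseteq X$ is infinite and $X'\subseteq^*Y_{m+1}$ for each $m$; so each $m\in D$ is in $F_n$ for almost all $n\in X'$, and each $m\notin D$ is in $F_n$ for only finitely many $n\in X'$.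

For arbitrary data $\bar a=\langle a_\beta\rangle$ with $a_\beta\subseteq\omega$ and $\bar F=\langle F^\beta\rangle$ with $F^\beta\in\mathcal P(\omega)^\omega$, define:

* $X_0=\omega$.
* If $\eta\in S_\xi$: $(X'_\eta,D_\eta)=\operatorname{conv}(X_\eta,F^\xi)$ and $R_\eta=\{n\in X'_\eta:a_\eta\cap(F^\xi_n\setminus D_\eta)\ne\emptyset\}$. Let $X_{\eta+1}=R_\eta$ if $R_\eta$ is infinite, and $X_{\eta+1}=X'_\eta$ otherwise.
* If $\eta\notin\bigcup_\xi S_\xi$: $X_{\eta+1}=X_\eta$.
* For limit $\delta$: $X_\delta=\{x_k:k<\omega\}$ with $x_k=\min\{x\in\bigcap_{i\le k}X_{\delta_i}:x>x_i\ (i<k)\}$.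

By induction the $X_\eta$ are infinite and $\subseteq^*$-decreasing; at limits, $\bigcap_{i\le k}X_{\delta_i}$ is infinite and $X_\delta\subseteq^*X_{\delta_i}$ for all $i$. Since $\eta\in S_\xi$ implies $\xi<\eta$, the sets $X_\eta,X'_\eta,D_\eta$ depend only on $(\bar a\upharpoonright\eta,\bar F\upharpoonright\eta)$. They are Borel functions of these data, by induction: each step is an arithmetically defined operation on countably many reals that are already Borel functions of the data.

**Step 2: the map $\Phi$.** It says what has to be guessed: finite pieces of a set $Z$ outside the finitely many sets to be avoided so far. For $Z\subseteq\omega$ and $\bar a\in\mathcal P(\omega)^\alpha$ let $W^\alpha_k=\bigcup_{\beta\in P^\alpha_k}a_\beta$. Define $\varphi^\alpha(Z,\bar a)(k)$ to be the set of minima of $(Z\setminus W^\alpha_k)\cap I_l$ over the first $k+1$ indices $l$ for which this set is nonempty, if there are $k+1$ such indices, and $\emptyset$ otherwise. This is Borel, with values in $\Omega^\omega$.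

Fix a homeomorphism of $2^\omega$ with $\mathcal P(\omega)\times\mathcal P(\omega)^\omega\times\mathcal P(\omega)\times\mathcal P(\omega\times\omega)$. For $\alpha\in E\cup\{\omega_1\}$, $f\in2^\alpha$ and $\beta<\alpha$, the real $n\mapsto f(\omega\beta+n)$ decodes to $(a_\beta,F^\beta,Y_\beta,s_\beta)$. For $\alpha\in E\cap S_\xi$ let
$$\Phi(f)=\varphi^\alpha(s_0[Y_0\cap X'_\alpha],\bar a),$$
where $s_0[Y]=\{m:\exists n\in Y\ (n,m)\in s_0\}$ and $X'_\alpha$ is computed from the decoded data as in Step 1. Let $\Phi$ be constant on the other levels. $\Phi$ is Borel. Let $g_\xi$ witness $\diamondsuit_{S_\xi}$ for $\Phi$, and let $g:\omega_1\to\Omega^\omega$ agree with $g_\xi$ on $S_\xi$ for each $\xi$.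

**Step 3: the family.** We follow the guesses where they can be followed. Recursively let $a_\alpha=\{y_k:k<\omega\}$, with $W^\alpha_k$ computed from $\langle a_\beta:\beta<\alpha\rangle$, where $y_k$ is the least element of $g(\alpha)(k)\setminus W^\alpha_k$ lying in an interval $I_l$ that contains no $y_i$ with $i<k$, if such an element exists. Otherwise $y_k$ is the least element of $\omega\setminus W^\alpha_k$ in such an interval; this exists because $W^\alpha_k$ is a finite union of thin sets and $|I_l|\to\infty$. Then $a_\alpha$ is thin and infinite. If $\beta\in P^\alpha_k$, then $y_i\notin W^\alpha_i\supseteq a_\beta$ for $i\ge k$, so $a_\alpha\cap a_\beta\subseteq\{y_i:i<k\}$. So $\mathcal A=\{a_\alpha:\alpha<\omega_1\}$ is an AD family of $\aleph_1$ thin sets.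

**Step 4: a good guess gives an infinite intersection.** We claim:

(G) *If $Z\notin\mathcal I(\mathcal A)$ and $g(\alpha)=^\infty\varphi^\alpha(Z,\bar a\upharpoonright\alpha)$, then $a_\alpha\cap Z$ is infinite.*

Indeed, for every $k$ the set $Z\setminus W^\alpha_k$ is infinite, so it meets infinitely many intervals, and $\varphi^\alpha(Z,\bar a\upharpoonright\alpha)(k)\subseteq Z\setminus W^\alpha_k$ meets $k+1$ intervals. When it equals $g(\alpha)(k)$, at least one of these $k+1$ intervals contains no $y_i$ with $i<k$, so $y_k\in g(\alpha)(k)\subseteq Z$. This happens for infinitely many $k$, and the $y_k$ are distinct.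

**Step 5: no bad triples.** This is where everything meets. Let $\bar F=\langle F^\xi:\xi<\omega_1\rangle$ be sequences of nonempty finite sets. Compute the tower from $\bar a=\langle a_\alpha:\alpha<\omega_1\rangle$ and $\bar F$, and let $q$ be a free ultrafilter containing all $X_\eta$. Suppose $(U,Y,s)$ is a bad triple for $(F^\xi,q)$. Let $f\in2^{\omega_1}$ code $\bar a,\bar F$ with $Y_0=Y$ and $s_0=s$. Since $E$ is club, we can pick $\alpha\in E\cap S_\xi$ with $\Phi(f\upharpoonright\alpha)=^\infty g(\alpha)$.

Since $X'_\alpha\supseteq X_{\alpha+1}\in q$, we have $D_\alpha=D(F^\xi,q)=:D$ and $Y\cap X'_\alpha\in q$. By 6.2(d), $Z=s[Y\cap X'_\alpha]\notin\mathcal I(\mathcal A)$. Now $\Phi(f\upharpoonright\alpha)=\varphi^\alpha(Z,\bar a\upharpoonright\alpha)$, so by (G) $a_\alpha\cap Z$ is infinite. So there are infinitely many $n\in Y\cap X'_\alpha$ with $s(n)\in a_\alpha$, and $s(n)\in F^\xi_n\setminus D$ by 6.2(d). Hence $R_\alpha$ is infinite and $R_\alpha=X_{\alpha+1}\in q$. By 6.2(b), $a_\alpha\in K(F^\xi,q)$. By 6.2(d), $a_\alpha\cap s[Y]$ is finite, contradicting $Z\subseteq s[Y]$.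

So there are no bad triples, and 6.2(c) with 3.2(a) gives $\operatorname{sp}(\exp\Psi(\mathcal A))\ge\aleph_2$. Under $\neg$CH we have $|\mathcal A|=\aleph_1<\mathfrak c$, and Lemma 5.1 with 3.2(b),(c) shows that $\mathcal A$ is a counterexample to $(*)$, with $\operatorname{sp}(\exp\Psi(\mathcal A))=\operatorname{sp}(\Psi(\mathcal A))=\aleph_2$.

**Step 6: Cohen extensions.** Here we verify the principle. Let $\mathrm{Fn}(I,\omega)$ be the poset of finite partial functions from $I$ to $\omega$, and let $G$ be generic for $\mathrm{Fn}(\omega_1\times\omega,\omega)$ over any model $W$. Let $c_\beta(n)=(\bigcup G)(\beta,n)$ and $G_\beta=G\cap\mathrm{Fn}(\beta\times\omega,\omega)$. Let $\Phi\in W[G]$ be Borel. For each $\alpha$ a Borel code of $\Phi\upharpoonright2^\alpha$ is a real (using a bijection of $\alpha$ with a subset of $\omega$ in $W$), so it lies in $W[G_{\beta(\alpha)}]$ for some countable $\beta(\alpha)\ge\alpha$. Put $g(\alpha)=c_{\beta(\alpha)}$.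

For $f\in2^{\omega_1}\cap W[G]$ with name $\dot f$, ccc gives $h:\omega_1\to\omega_1$ in $W$ such that $\dot f(\zeta)$ is decided by the members of a maximal antichain contained in $\mathrm{Fn}(h(\zeta)\times\omega,\omega)$. For the club of $\alpha$ closed under $h$, $f\upharpoonright\alpha\in W[G_\alpha]$. Then $\Phi(f\upharpoonright\alpha)\in W[G_{\beta(\alpha)}]$ by absoluteness of Borel evaluation, and $c_{\beta(\alpha)}$ is $\mathrm{Fn}(\omega,\omega)$-generic over that model by the product lemma. A density argument shows that $c_{\beta(\alpha)}$ agrees infinitely often with every element of $\omega^\omega$ in that model. Hence $g(\alpha)=^\infty\Phi(f\upharpoonright\alpha)$ on a club, and $\diamondsuit(\omega^\omega,=^\infty)$ holds in $W[G]$. An extension by $\lambda\ge\aleph_1$ Cohen reals has this form, since $\mathrm{Fn}(\lambda\times\omega,\omega)\cong\mathrm{Fn}((\lambda\setminus\omega_1)\times\omega,\omega)\times\mathrm{Fn}(\omega_1\times\omega,\omega)$. So $(*)$ fails in each such extension in which CH fails.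

**Step 7: Sacks and Miller models, by citation.** Moore–Hrušák–Džamonja (loc. cit., Theorem 6.6) prove: *if $\langle Q_\alpha:\alpha<\omega_2\rangle$ are Borel posets, each forcing-equivalent to $\wp(2)^+\times Q_\alpha$, the countable support iteration $P_{\omega_2}$ is proper, and $(A,B,E)$ is a Borel invariant, then $P_{\omega_2}$ forces $\diamondsuit(A,B,E)$ iff it forces $\langle A,B,E\rangle\le\omega_1$.* Sacks and Miller forcing satisfy these hypotheses: each has a two-element maximal antichain, and below each of its two elements the poset is equivalent to the whole poset. For Sacks forcing (perfect subtrees of $2^{<\omega}$), take the two trees of sequences whose first entry is $0$, respectively $1$; deleting the first entry gives the equivalence. For Miller forcing (superperfect subtrees of $\omega^{<\omega}$), take the trees of sequences whose first entry is even, respectively odd; renumbering first entries gives the equivalence. In both cases every tree contains a condition below one of the two, obtained by passing to the part above one immediate successor of the root. Over a model of CH their iterations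 force $\mathfrak c=\aleph_2$ and $\mathrm{non}(\mathcal M)=\aleph_1$ (Blass, *Handbook of Set Theory*, §11). A nonmeager set $B_0\subseteq\omega^\omega$ of size $\aleph_1$ contains, for each $x$, some $y$ with $x=^\infty y$, because $\{y:\neg(x=^\infty y)\}$ is meager; so $\langle\omega^\omega,\omega^\omega,=^\infty\rangle\le\aleph_1$. Thus $\diamondsuit(\omega^\omega,=^\infty)+\neg$CH holds in these models, and $(*)$ fails there. $\blacksquare$
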